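# Sums of $(4k+1)\big((\tfrac12)_k/k!\big)^6$ truncated at prime powers, and the weight 4 form $\eta(2z)^4\eta(4z)^4$

## 1. A congruence modulo $p^{r+3}$

For $a\in\mathbb C$ and $k\in\mathbb N$ let $(a)_k=a(a+1)\cdots(a+k-1)$ be the rising factorial, with $(a)_0=1$. Let $a_n$ be the $n$th coefficient of the weight 4 modular form
$$\eta(2z)^4\eta(4z)^4=q\prod_{n\ge1}(1-q^{2n})^4(1-q^{4n})^4=\sum_{n\ge1}a_nq^n,\qquad q=e^{2\pi iz}.$$

**Theorem 1.** Let $p>3$ be a prime and $r$ a positive integer. Then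
$$\sum_{k=0}^{\frac{p^r-1}2}(4k+1)\left(\frac{(\frac12)_k}{k!}\right)^6\equiv p^r\,a_{p^r}\pmod{p^{r+3}}.$$

The problem, taken from Ling Long, "Hypergeometric evaluation identities and supercongruences", arXiv:0912.0197 (2009), is to prove or disprove this statement. The answer is that it is true. The proof takes one deep input as given, namely the case $r=1$, which is known:
$$\sum_{k=0}^{\frac{p-1}2}(4k+1)\left(\frac{(\frac12)_k}{k!}\right)^6\equiv p\,a_p\pmod{p^4}\qquad(p>3\text{ prime}).\tag{1}$$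
Everything else is elementary $p$-adic analysis. The method gives more, and we state that as well. Throughout, $p\ge5$ is prime, $m=\frac{p-1}2$, $\operatorname{ord}$ is the $p$-adic valuation, and
$$u_k=\frac{(1/2)_k}{k!}=\binom{2k}k4^{-k}\in\mathbb Z_p,\qquad v_k=(2k+1)u_k,\qquad e(x)=4x+1.$$
Fix $w\in\{4,6,8\}$. For odd $N\ge1$ put $S_w(N)=\sum_{k=0}^{(N-1)/2}(4k+1)u_k^w$ and $S=S_6$. So Theorem 1 says $S(p^r)\equiv p^ra_{p^r}\pmod{p^{r+3}}$.

**Theorem 2.** Let $p>3$.

(a) For $w\in\{4,6,8\}$ we have $\lambda_0:=p^{-1}S_w(p)\in\mathbb Z_p$. For all odd $N\ge1$ and all integers $r\ge0$, $l\ge0$,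
$$S_w(Np^r)\equiv p^r\lambda_0^r\,S_w(N),\qquad \sum_{k=lp^r}^{(l+1)p^r-1}(4k+1)u_k^w\equiv p^r\lambda_0^r\,(4l+1)u_l^w\pmod{p^{r+3}}.$$

(b) Let $w=6$. For all odd $N\ge1$ and all integers $r\ge0$, $l\ge0$,
$$S(Np^r)\equiv p^ra_{p^r}S(N)\pmod{p^{r+3}},\qquad S(Np^{r+1})\equiv p\,a_p\,S(Np^r)\pmod{p^{r+4}},$$
$$\sum_{k=lp^r}^{(l+1)p^r-1}(4k+1)u_k^6\equiv p^ra_{p^r}(4l+1)u_l^6\pmod{p^{r+3}}.$$
In particular ($l=0$) Theorem 1 also holds with upper limit $p^r-1$. Moreover, for every $r\ge1$: $\operatorname{ord}(S(p^r))=r$ if and only if $p\nmid a_p$.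

(c) The modulus $p^{r+3}$ in Theorem 1 cannot be replaced by $p^{r+4}$ in general: for $p=5$, $r=1$ (where $a_5=-2$),
$$S(5)-5a_5=\tfrac{289185}{2^{18}}+10=\tfrac{2910625}{2^{18}}=5^4\cdot4657/2^{18},\qquad 5\nmid4657.$$

**What the statement contains.** The sum $S(p^r)$ has $(p^r+1)/2$ terms, all in $\mathbb Z_p$. The theorem claims first that the sum is divisible by $p^r$, and then that the quotient is known modulo $p^3$. So the modulus grows with $r$, while the relative precision stays at three digits.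

Next, the modular form plays a very small role. Recall that for a normalized Hecke eigenform of weight 4 on $\Gamma_0(8)$ and a prime $p\nmid8$,
$$a_{p^{r+1}}=a_pa_{p^r}-p^3a_{p^{r-1}}\qquad(r\ge1),\qquad a_1=1.\tag{2}$$
Our form is such an eigenform. It lies in $S_4(\Gamma_0(8))$ by the standard criterion for eta quotients: $2\cdot4+4\cdot4=24$ and $\frac82\cdot4+\frac84\cdot4=24$ are divisible by $24$, $2^4\cdot4^4$ is a square, and all exponents are positive, so the form vanishes at every cusp. The group $\Gamma_0(8)$ has genus $0$, four cusps and no elliptic points, so $\dim S_4(\Gamma_0(8))=3(0-1)+4=1$. A nonzero form in a one-dimensional space is an eigenvector of every Hecke operator, and $a_1=1$. From (2), by induction on $r$,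
$$a_{p^r}\equiv a_p^r\pmod{p^3}\qquad(r\ge0).\tag{3}$$
So Theorem 1 follows from (1) once we know that $p^{-r}S(p^r)\equiv\big(p^{-1}S(p)\big)^r\pmod{p^3}$. This is Theorem 2(a) with $w=6$, $N=1$, and it no longer mentions modular forms. It is what we have to prove.

## 2. The primes 5 and 7 by hand

**The coefficients.** With $x=q^2$ and $\varphi(x)=\prod(1-x^n)=1-x-x^2+x^5+\cdots$, squaring twice gives
$$\varphi^2=1-2x-x^2+2x^3+x^4+2x^5+\cdots,\qquad \varphi^4=1-4x+2x^2+8x^3-5x^4-4x^5+\cdots.$$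
Multiplying by $\varphi(x^2)^4=1-4x^2+2x^4+\cdots$ we get $1-4x-2x^2+24x^3-11x^4-44x^5+\cdots$, so
$$a_1=1,\quad a_3=-4,\quad a_5=-2,\quad a_7=24,\quad a_9=-11,\quad a_{11}=-44.$$

**The prime 5.** The first values are $u_0=1$, $u_1=\frac12$, $u_2=\frac38$, $u_3=\frac5{16}$. Hence
$$S(5)=1+\frac5{2^6}+9\cdot\frac{3^6}{2^{18}}=\frac{262144+20480+6561}{2^{18}}=\frac{289185}{2^{18}},$$
$$S(5)-5a_5=\frac{289185+2621440}{2^{18}}=\frac{2910625}{2^{18}}=\frac{5^4\cdot4657}{2^{18}},\qquad 5\nmid4657.$$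
This agrees with (1), and the exponent is exactly $4$. **So Theorem 2(c) is proved.**

**The prime 7.** Here $S(7)=S(5)+13\cdot\frac{5^6}{2^{24}}=\frac{18507840+203125}{2^{24}}=\frac{18710965}{2^{24}}$, and
$$S(7)-7a_7=\frac{18710965-2818572288}{2^{24}}=-\frac{2799861323}{2^{24}}=-\frac{7^5\cdot166589}{2^{24}}.$$
So for $p=7$, $r=1$ one power more than promised divides the difference. That is why (c) says "in general".

**Why is $S(5)$ divisible by $5$ at all?** Pair $k$ with $2-k$. The factors $4k+1$ satisfy $1+9=10\equiv0$ and the middle one is $5$, while $u_0=1$ and $u_2=\frac38\equiv1\pmod5$. So the sum cancels modulo $5$ by the reflection $k\mapsto2-k$. Modulo $p$ the reflection $k\mapsto m-k$ is $k\mapsto-\frac12-k$, and $4k+1$ changes sign under it. This reflection drives the proof.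

## 3. $\Gamma_p$, Lipschitz functions and convergent power series

**Morita's gamma function.** For odd $p$ this is the continuous function $\Gamma_p:\mathbb Z_p\to\mathbb Z_p^\times$ with $\Gamma_p(n)=(-1)^n\prod_{1\le j<n,\,p\nmid j}j$ for integers $n\ge2$. Put $a^*=a$ for $a\in\mathbb Z_p^\times$ and $a^*=1$ for $a\in p\mathbb Z_p$. We use these facts (A. Robert, *A Course in $p$-adic Analysis*, Ch. 7 §1):

* $\Gamma_p(1)=-1$ and $\Gamma_p(x+1)=-x^*\,\Gamma_p(x)$;
* $\Gamma_p(x)\Gamma_p(1-x)=\pm1$;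
* $|\Gamma_p(x)-\Gamma_p(y)|\le|x-y|$.

For example $\Gamma_5(5)=-24$, then $\Gamma_5(6)=24$ (the factor $5$ is dropped) and $\Gamma_5(7)=-144$. The last fact predicts $5\mid\Gamma_5(6)-\Gamma_5(1)$, and indeed the difference is $25$.

**Definition.** $\mathrm{Lip}$ is the set of $f:\mathbb Z_p\to\mathbb Z_p$ with $f(x)-f(y)\in(x-y)\mathbb Z_p$ for all $x,y\in\mathbb Z_p$.

It is a ring, because $fg(x)-fg(y)=f(x)(g(x)-g(y))+g(y)(f(x)-f(y))$. If $f\in\mathrm{Lip}$ takes only unit values, then $1/f\in\mathrm{Lip}$, because $\frac1{f(x)}-\frac1{f(y)}=\frac{f(y)-f(x)}{f(x)f(y)}$. Polynomials over $\mathbb Z_p$ are in $\mathrm{Lip}$, and so is $\Gamma_p$. The function $\frac{x^p-x}p$ is $\mathbb Z_p$-valued but not in $\mathrm{Lip}$: at $x=p$ and $y=0$ the difference is $p^{p-1}-1$, a unit.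

**Definition.** $T$ is the ring of power series $\sum_{j\ge0}b_jx^j$ with $b_j\in\mathbb Z_p$ and $b_j\to0$. It is complete for the sup-norm of the coefficients.

Each series in $T$ converges on $\mathbb Z_p$ and defines a function in $\mathrm{Lip}$, since $x-y$ divides $x^j-y^j$. The function determines the series: if a nonzero series vanishes on $\mathbb Z_p$ and $b_n$ is its first nonzero coefficient, then $\sum_{j\ge n}b_jx^{j-n}$ vanishes for $x\ne0$, hence by continuity at $x=0$, so $b_n=0$, a contradiction.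

**Further textbook facts.**

* Since $p$ is odd, $\log:1+p\mathbb Z_p\to p\mathbb Z_p$ and $\exp:p\mathbb Z_p\to1+p\mathbb Z_p$, given by the usual series, are mutually inverse continuous homomorphisms.
* $\operatorname{ord}(n!)\le\frac{n-1}{p-1}$ for $n\ge1$ (Legendre).
* Faulhaber's formula with $B_1=-\frac12$: for integers $j\ge0$ and $x\ge0$, $\sum_{t=0}^{x-1}t^j=\frac1{j+1}\sum_{k=1}^{j+1}\binom{j+1}kB_{j+1-k}x^k$, where $0^0=1$.
* Von Staudt–Clausen: $\operatorname{ord}(B_n)\ge-1$ for all $n$, and $B_n$ is $p$-integral for $n\le p-2$.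

## 4. Splitting off the last $p$-adic digit of $k$

The aim of this section is to express $u_k$ and $v_k$, for $k=i+pl$ with $0\le i<p$ and $l\ge0$, through $u_l$ and $v_l$ times a well-behaved function of $k$. Define the unit-valued functions in $\mathrm{Lip}$
$$\gamma(z)=-\frac{\Gamma_p(\frac12+z)}{\Gamma_p(\frac12)\Gamma_p(1+z)},\qquad \gamma_B(z)=\frac{\Gamma_p(\frac32+z)}{\Gamma_p(\frac12)\Gamma_p(1+z)}=(\tfrac12+z)^*\gamma(z).$$
The last equality is the functional equation of $\Gamma_p$. The same equation gives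
$$\gamma(0)=1,\qquad \frac{\gamma(z+1)}{\gamma(z)}=\frac{(\frac12+z)^*}{(1+z)^*},\qquad \gamma(k)=\prod_{j=0}^{k-1}\frac{(\frac12+j)^*}{(1+j)^*}\quad(k\in\mathbb Z_{\ge0}).\tag{4}$$
So $\gamma(k)$ is $u_k=\prod_{j<k}\frac{1/2+j}{1+j}$ with all multiples of $p$ deleted. We restore them.

* Among $1,\dots,k$ the multiples of $p$ have product $p^l\,l!$.
* Since $\frac12+m=\frac p2$, the multiples of $p$ among the $\frac12+j$ with $0\le j<k$ occur at $j=m+pt$ and equal $p(\frac12+t)$. We need $m+pt<i+pl$, so $t$ runs over $0,\dots,l-1$ if $i\le m$, and over $0,\dots,l$ if $i>m$. Their product is $p^l(\frac12)_l$, respectively $p^{l+1}(\frac12)_{l+1}$.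

Since $(\frac12)_{l+1}/l!=(\frac12+l)u_l=\frac12v_l$, we obtain
$$u_k=\gamma(k)\,u_l\quad(i\le m),\qquad u_k=\tfrac p2\,\gamma(k)\,v_l\quad(i>m).\tag{5}$$
Now multiply by $2k+1=2(\frac12+k)$. If $i\ne m$, then $\frac12+k$ is a unit and $(\frac12+k)\gamma(k)=\gamma_B(k)$. If $i=m$, then $2k+1=p(2l+1)$ and $\gamma_B(k)=\gamma(k)$. Therefore
$$v_k=2\gamma_B(k)\,u_l\quad(i<m),\qquad v_k=p\,\gamma_B(k)\,v_l\quad(i\ge m).\tag{6}$$

**Check with $p=5$ ($m=2$).** For $k=5$ we have $i=0$, $l=1$, and $\gamma(5)=\frac{\frac12\cdot\frac32\cdot\frac72\cdot\frac92}{1\cdot2\cdot3\cdot4}=\frac{63}{128}$, so $\gamma(5)u_1=\frac{63}{256}=u_5$. For $k=3$ we have $i=3>m$, $l=0$, and $\gamma(3)=\frac{\frac12\cdot\frac32}{1\cdot2\cdot3}=\frac18$, so $\frac52\cdot\frac18\cdot v_0=\frac5{16}=u_3$.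

The family $v$ was forced on us: the indices with $i>m$ carry $u_k$ to $v_l$. By (6) the pair $(u,v)$ is closed under removing digits.

**Reflections.** From $\Gamma_p(x)\Gamma_p(1-x)=\pm1$ we get
$$\gamma(-\tfrac12-z)=-\frac{\Gamma_p(-z)}{\Gamma_p(\frac12)\Gamma_p(\frac12-z)}=\pm\frac{\Gamma_p(\frac12+z)}{\Gamma_p(\frac12)\Gamma_p(1+z)},\qquad \gamma_B(-\tfrac32-z)=\frac{\Gamma_p(-z)}{\Gamma_p(\frac12)\Gamma_p(-\frac12-z)}=\pm\frac{\Gamma_p(\frac32+z)}{\Gamma_p(\frac12)\Gamma_p(1+z)},$$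
that is,
$$\gamma(-\tfrac12-z)=\pm\gamma(z),\qquad \gamma_B(-\tfrac32-z)=\pm\gamma_B(z).\tag{7}$$
The signs may depend on $z$. They disappear in the $w$th power, because $w$ is even.

## 5. Where term-by-term estimates stop

A sensible first plan is induction on $r$: show $S(p\cdot p^r)\equiv p\lambda\,S(p^r)\pmod{p^{r+4}}$ for some $\lambda$ not depending on $r$. With (5), and $L=\frac{p^r-1}2$,
$$S(p^{r+1})=\sum_{l=0}^{L}u_l^6\,\Psi(l)+(\text{terms with }i>m),\qquad \Psi(x)=\sum_{i=0}^m\gamma(i+px)^6\big(4(i+px)+1\big).$$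
If $\Psi(l)$ were exactly $p\lambda(4l+1)$ and the second group were absent, we would be done. There are two errors.

* The terms with $i>m$ carry the factor $(p/2)^6$. Dropping them costs a multiple of $p^6$. That is harmless while $r+4\le6$ and fatal for $r\ge3$.
* Even if we prove $\Psi(l)\equiv p\lambda(4l+1)\pmod{p^4}$, say $\Psi(l)=p\lambda(4l+1)+p^4g(l)$, the error in the sum is $p^4\sum_lu_l^6g(l)$. We need it divisible by $p^{r+4}$. This fails to follow already for $r=1$. For a general $g$ it is false: with $g=1$, $p=5$, $r=1$ we get $1+\frac1{2^6}+\frac{3^6}{2^{18}}=\frac{266969}{2^{18}}$, a unit at $5$.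

So bounding errors one term at a time cannot give a modulus that grows with $r$. But each error is again a weighted sum of a function over $l$, against $u_l^6$ or $v_l^6$. Section 2 suggests which functions make such sums divisible by $p$: those that are odd under the reflection. If the error functions are odd, and if oddness survives the removal of a digit, then every one of the $r$ digits contributes a factor $p$, in the errors as well as in the main term. So we never discard anything. We carry a pair of functions $(f,f')$, one attached to $u$ and one to $v$, through all $r$ steps.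

## 6. Functions odd about $-\frac14$ and $-\frac34$, and four operators

Let
$$\mathcal A=\{f\in\mathrm{Lip}:f(-\tfrac12-x)=-f(x)\},\qquad \mathcal B=\{f\in\mathrm{Lip}:f(-\tfrac32-x)=-f(x)\}.$$
For instance $e(x)=4x+1$ and $e^3$ are in $\mathcal A$, while $4x+3$ is in $\mathcal B$. With $k=i+px$ put
$$U_{AA}f(x)=\sum_{i=0}^m\gamma(k)^wf(k),\qquad U_{BA}f(x)=2^{-w}\sum_{i=m+1}^{p-1}\gamma(k)^wf(k)\qquad(f\in\mathcal A),$$
$$U_{AB}f(x)=2^w\sum_{i=0}^{m-1}\gamma_B(k)^wf(k),\qquad U_{BB}f(x)=\sum_{i=m}^{p-1}\gamma_B(k)^wf(k)\qquad(f\in\mathcal B).$$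
The second index names the source, the first the target. The four ranges of $i$ are those of (5) and (6).

**Lemma 1.** $U_{AA}\mathcal A\subset p\mathcal A$, $U_{AB}\mathcal B\subset p\mathcal A$, $U_{BA}\mathcal A\subset p\mathcal B$, $U_{BB}\mathcal B\subset p\mathcal B$.

*Proof.* Up to a unit constant each operator has the form $UF(x)=\sum_{i=\alpha}^\beta F(i+px)$ with $F=\gamma^wf$ or $F=\gamma_B^wf$ in $\mathrm{Lip}$. By (7) and evenness of $w$, $F(-s-z)=-F(z)$, where $s=\frac12$ for source $\mathcal A$ and $s=\frac32$ for source $\mathcal B$. Let $s'=\frac12$ or $\frac32$ according to the target.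

**Step 1: the ranges match the reflections.** We claim $\alpha+\beta=ps'-s$ in all four cases:

* $AA$: $0+m$, and $\frac p2-\frac12=m$;
* $AB$: $0+(m-1)$, and $\frac p2-\frac32=m-1$;
* $BA$: $(m+1)+(p-1)=p+m$, and $\frac{3p}2-\frac12=p+m$;
* $BB$: $m+(p-1)=3m$, and $\frac{3p}2-\frac32=3m$.

**Step 2: oddness is preserved.** By Step 1,
$$i+p(-s'-x)=i-(\alpha+\beta)-s-px=-s-\big[(\alpha+\beta-i)+px\big].$$
Hence $F(i+p(-s'-x))=-F\big((\alpha+\beta-i)+px\big)$. As $i$ runs over $[\alpha,\beta]$, so does $\alpha+\beta-i$. Summing, $UF(-s'-x)=-UF(x)$.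

**Step 3: a factor $p$ appears.** Since $F\in\mathrm{Lip}$, $UF(x)-UF(y)\in p(x-y)\mathbb Z_p$. In particular $UF$ is constant modulo $p$, so $UF(x)\equiv UF(-s'-x)=-UF(x)\pmod p$. As $p$ is odd, $p\mid UF(x)$ for every $x$. So $UF/p$ is $\mathbb Z_p$-valued, the same difference formula shows that it lies in $\mathrm{Lip}$, and by Step 2 it has the required oddness. $\square$

The next lemma says that removing the last digit is exactly the action of these operators. For odd $N\ge1$, $f\in\mathcal A$, $f'\in\mathcal B$ put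
$$\Sigma_N(f,f')=\sum_{k=0}^{(N-1)/2}u_k^wf(k)+\sum_{k=0}^{(N-3)/2}v_k^wf'(k),$$
the second sum being empty for $N=1$. Then $S_w(N)=\Sigma_N(e,0)$.

**Lemma 2.** For odd $N\ge1$, $f\in\mathcal A$, $f'\in\mathcal B$,
$$\Sigma_{pN}(f,f')=\Sigma_N\big(U_{AA}f+U_{AB}f',\;p^w(U_{BA}f+U_{BB}f')\big).$$
For every $l\ge0$,
$$\sum_{k=lp}^{lp+p-1}\big(u_k^wf(k)+v_k^wf'(k)\big)=u_l^w\big(U_{AA}f+U_{AB}f'\big)(l)+p^wv_l^w\big(U_{BA}f+U_{BB}f'\big)(l).$$

*Proof.* The second formula is obtained by inserting the $w$th powers of (5) and (6) and sorting by $i$. For example the indices $i>m$ in the $u$-part give $\sum_{i>m}(p/2)^w\gamma(k)^wv_l^wf(k)=p^wv_l^w\,U_{BA}f(l)$.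

For the first formula we must check that the ranges of $l$ fit. Put $L=\frac{N-1}2$. Then $\frac{pN-1}2=m+pL$ and $\frac{pN-3}2=(m-1)+pL$. In the $u$-sum, $k=i+pl\le m+pL$ means $0\le l\le L$ if $i\le m$, and $0\le l\le L-1$ if $i>m$. In the $v$-sum, $k\le(m-1)+pL$ means $0\le l\le L$ if $i\le m-1$, and $0\le l\le L-1$ if $i\ge m$. So the contributions to $u_l^w$ run over $0\le l\le L=\frac{N-1}2$ and those to $v_l^w$ over $0\le l\le L-1=\frac{N-3}2$. These are the ranges in $\Sigma_N$. $\square$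

Lemmas 1 and 2 already give $p^r\mid S_w(p^r)$ for all $r$: each digit contributes a factor $p$. What remains is to identify the quotient modulo $p^3$. For that we need to know how far $e$ is from being an eigenvector of $p^{-1}U_{AA}$.

## 7. $p^{-1}U_{AA}e$ is a multiple of $e$ modulo $p^3$

**Lemma 3.** There are $\lambda\in\mathbb Z_p$ and $g\in\mathcal A$ with $p^{-1}U_{AA}e=\lambda e+p^3g$.

Write $\Psi=U_{AA}e$. The plan is to show that $\Psi$ is a power series in $x$ whose $j$th coefficient is divisible by $p^{\min(j,4)}$, and then to study it in the variable $\theta=4x+1$, in which it is odd.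

**Step 1: a ring that records the powers of $p$.** Let $\mathcal R\subset T$ be the set of series with $\operatorname{ord}(b_j)\ge\min(j,4)$ for all $j$. It is a subring, since $\min(i,4)+\min(j-i,4)\ge\min(j,4)$, and it is closed in $T$. It contains $px$ and $p^4T$, but not $px^2$. Define
$$\tau:\mathcal R\to\mathbb F_p[Y]/(Y^4),\qquad \tau\Big(\sum b_jx^j\Big)=\sum_{j\le3}\overline{(b_j/p^j)}\,Y^j .$$
This is a ring homomorphism: for $j\le3$ the $j$th coefficient of a product, divided by $p^j$, is $\sum_{i\le j}(b_i/p^i)(b'_{j-i}/p^{j-i})$. We have $\tau(px)=Y$ and $\tau(p^4T)=0$. We need three properties.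

* *Inverses.* If $b_0$ is a unit, the series is $b_0(1-\psi)$, where $\psi\in\mathcal R$ has no constant term, so $\psi\in\mathcal R\cap pT$. Then $\psi^n\in p^nT$, the series $\sum\psi^n$ converges in $T$, and its sum is in $\mathcal R$ because $\mathcal R$ is closed. So the series is invertible in $\mathcal R$. For example $\frac1{1+px}\in\mathcal R$ has $\tau$-image $1-Y+Y^2-Y^3$.
* *Exponentials.* If $\psi\in\mathcal R\cap pT$, then $\exp\psi=\sum\psi^n/n!\in\mathcal R$. For $n\le4$ the number $n!$ is a unit, because $p\ge5$. For $n\ge5$ the coefficients of $\psi^n/n!$ have valuation at least $n-\frac{n-1}{p-1}\ge n-\frac{n-1}4=\frac{3n+1}4\ge4$, and this tends to $\infty$ with $n$.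
* *Image of an exponential.* For such $\psi$ the constant term is in $p\mathbb Z_p$, so $\tau(\psi)\in(Y)$, and $\tau(\exp\psi)=\sum_{n\le3}\tau(\psi)^n/n!$. Indeed the term $n=4$ maps into $(Y^4)=0$, and the sum of the terms with $n\ge5$ lies in $p^4T$.

**Step 2: the logarithm of $\gamma(px)$.** We show that $A(x):=\gamma(px)$ is given by an element of $\mathcal R$. By the Lipschitz property $A(x)\equiv\gamma(0)=1\pmod p$, so $\log A$ is defined, and $A(0)=1$. By (4), $A(x+1)/A(x)=\prod_{j=0}^{p-1}\frac{(\frac12+j+px)^*}{(1+j+px)^*}$. The star removes the factor $j=m$ on top and $j=p-1$ below, so $A(x+1)/A(x)=\rho(px)$ with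
$$\rho(y)=\frac{\prod_{0\le j<p,\,j\ne m}(\frac12+j+y)}{\prod_{b=1}^{p-1}(b+y)}=\prod_{b=1}^{p-1}\frac{b+\varepsilon_b\frac p2+y}{b+y},\qquad \varepsilon_b=\begin{cases}1&b\le m,\\-1&b>m.\end{cases}$$
Here we used that $\frac12+j=b+\frac p2$ for $j=m+b$, $1\le b\le m$, and $\frac12+j=b-\frac p2$ for $j=b-m-1$, $m<b\le p-1$. For $y\in p\mathbb Z_p$ we have $b+\varepsilon_b\frac p2+y=b\,\big(1+\frac{\varepsilon_bp}{2b}\big)\big(1+\frac y{b+\varepsilon_bp/2}\big)$, hence
$$\log\rho(y)=\sum_b\Big[\log\big(1+\tfrac{\varepsilon_bp}{2b}\big)+\log\big(1+\tfrac y{b+\varepsilon_bp/2}\big)-\log\big(1+\tfrac yb\big)\Big]=\sum_{j\ge0}\sigma_jy^j,$$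
$$\sigma_0=\log\rho(0),\qquad \sigma_j=\frac{(-1)^{j-1}}j\sum_b\Big[(b+\varepsilon_b\tfrac p2)^{-j}-b^{-j}\Big]\quad(j\ge1).$$
Each bracket is divisible by $p$, so $\operatorname{ord}(\sigma_0)\ge1$ and $\operatorname{ord}(\sigma_j)\ge1-\operatorname{ord}(j)$ for $j\ge1$. Since $(b+\varepsilon_b\frac p2)^{-j}-b^{-j}\equiv-j\,\varepsilon_b\frac p2\,b^{-j-1}\pmod{p^2}$, and similarly for $\sigma_0$,
$$\sigma_j/p\equiv\frac{(-1)^j}2\sum_b\varepsilon_bb^{-j-1}\pmod p\qquad(j=0,1,2).\tag{8}$$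
For integers $x\ge0$ we sum $\log\rho(pt)$ over $0\le t<x$ and apply Faulhaber's formula:
$$\log A(x)=\sum_{j\ge0}\sum_{k=1}^{j+1}e_{j,k}x^k,\qquad e_{j,k}=\sigma_jp^j\,\frac1{j+1}\binom{j+1}kB_{j+1-k}.\tag{9}$$

**Step 3: valuations of the $e_{j,k}$.** We need to rearrange (9) into a power series in $x$ and to see that it lies in $\mathcal R$.

* *$j\le p-2$.* Here $j+1$ is a unit, the index $j+1-k\le j\le p-2$ makes the Bernoulli number $p$-integral, and $\operatorname{ord}(\sigma_j)\ge1$. So $\operatorname{ord}(e_{j,k})\ge j+1\ge k$.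
* *$j=p-1$.* For $k<p$, $\frac1p\binom pk\in\mathbb Z$ and $\operatorname{ord}(B_{p-k})\ge-1$, so $\operatorname{ord}(e_{j,k})\ge1+(p-1)-1=p-1\ge4$. For $k=p$ the factor is $\frac1p\cdot B_0=\frac1p$, and again $\operatorname{ord}(e_{j,k})\ge1+(p-1)-1\ge4$.
* *$j\ge p$.* Here $\operatorname{ord}(e_{j,k})\ge(1-\operatorname{ord}(j))+j-\operatorname{ord}(j+1)-1=j-\operatorname{ord}(j(j+1))$. For $j=p$ this is $p-1\ge4$. For $j\ge p+1\ge6$ at most one of $j,j+1$ is divisible by $p$, so the bound is at least $j-\log_5(j+1)$. This increases with $j$, is at least $6-\log_57>4$, and tends to $\infty$.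

So the lower bounds depend only on $j$ and tend to $\infty$. The double series (9) may therefore be summed in any order, and $\log A(x)=\sum_{k\ge1}\beta_kx^k$ with $\beta_k=\sum_{j\ge k-1}e_{j,k}\to0$. The bounds give $\operatorname{ord}(\beta_k)\ge\min(k,4)\ge1$ for $k\ge1$, and $\beta_0=0$. The identity holds for integers $x\ge0$, which are dense in $\mathbb Z_p$, and both sides are continuous, so it holds on $\mathbb Z_p$. Thus $\log A\in\mathcal R\cap pT$, and by Step 1
$$A=\exp(\log A)\in\mathcal R.$$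

**Step 4: what symmetry gives, and the power that is missing.** For $0\le i\le m$ and $0\le j<i$ the numbers $\frac12+j+px$ and $1+j+px$ are units. So by (4)
$$\gamma(i+px)=A(x)\,\frac{(\frac12+px)_i}{(1+px)_i}\in\mathcal R,\tag{10}$$
because the denominator has a unit constant term. Hence $\Psi=\sum_{i=0}^m\gamma(i+px)^w\big(4(i+px)+1\big)=\sum b_jx^j\in\mathcal R$. Put $\theta=4x+1$ and substitute $x=(\theta-1)/4$:
$$\Psi=\sum_{j\ge0}c_j\theta^j,\qquad c_j=\sum_{k\ge j}b_k4^{-k}\binom kj(-1)^{k-j}.\tag{11}$$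
Then $c_j\to0$ and $\operatorname{ord}(c_j)\ge\min(j,4)$. The reflection $x\mapsto-\frac12-x$ is $\theta\mapsto-\theta$. By Lemma 1 $\Psi$ is odd under it, and $\theta$ runs through $\mathbb Z_p$ as $x$ does, so by uniqueness of the coefficients $c_j=0$ for even $j$. Therefore
$$\Psi=c_1\theta+c_3\theta^3+p^4(\cdots),\qquad \operatorname{ord}(c_1)\ge1,\quad \operatorname{ord}(c_3)\ge3 .$$
At this stage $p^{-1}\Psi$ is a multiple of $e$ modulo $p^2$ only. That would give all the congruences of Theorem 2(a) with $p^{r+2}$ in place of $p^{r+3}$. Exactly one factor $p$ is missing, in the single coefficient $c_3$. By (11),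
$$c_3\equiv4^{-3}b_3\pmod{p^4},\tag{12}$$
so we must show $p^4\mid b_3$, i.e. that the $Y^3$-coefficient of $\tau(\Psi)$ is zero. This is a computation in $\mathbb F_p[Y]$, once $\tau(A)$ is known.

**Step 5: $\tau(A)=\prod_{b=1}^m(1+Y/b)$.** Let $k\le3$. In $\beta_k=\sum_{j\ge k-1}e_{j,k}$ the terms with $k\le j\le p-2$ have valuation at least $j+1\ge k+1$, and those with $j\ge p-1$ have valuation at least $4\ge k+1$. So only $e_{k-1,k}=\sigma_{k-1}p^{k-1}/k$ matters, and
$$\tau(\log A)=\sum_{k=1}^3\frac{\overline{\sigma_{k-1}/p}}k\,Y^k.$$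
Let $H_k=\sum_{b=1}^mb^{-k}\in\mathbb F_p$. Since $\varepsilon_{p-b}=-\varepsilon_b$, we have $\sum_b\varepsilon_bb^{-k}=(1-(-1)^k)H_k$, and (8) shows that the coefficient of $Y^k$ is $\frac{(-1)^{k-1}}{2k}(1-(-1)^k)H_k$. For $k=1,3$ this is $H_k/k$. For $k=2$ it is $0$; but also $2H_2=\sum_{b=1}^{p-1}b^{-2}=0$ in $\mathbb F_p$, as $p\ge5$. So in all three cases the coefficient is $(-1)^{k-1}H_k/k$, which is the $Y^k$-coefficient of $\sum_{b\le m}\log(1+Y/b)$ modulo $Y^4$. The truncated exponential is legitimate because $6$ is invertible, and Step 1 gives $\tau(A)=\prod_{b=1}^m(1+Y/b)=\frac{(1+Y)_m}{m!}$.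

**Step 6: the terms of $\Psi$ become shifts of one polynomial.** In $\mathbb F_p$ we have $\frac12=m+1$. Apply $\tau$ to (10), for $0\le i\le m$:
$$\tau(\gamma(i+px))=\frac{(1+Y)_m}{m!}\cdot\frac{(m+1+Y)_i}{(1+Y)_i}=\frac{(1+Y)_{m+i}}{m!\,(1+Y)_i}=\frac{(1+i+Y)_m}{m!}=P(i+Y),$$
where $P(Z)=\frac{(1+Z)_m}{m!}\in\mathbb F_p[Z]$. With $Q(Z)=P(Z)^w(4Z+1)$ this gives $\tau(\Psi)=\sum_{i=0}^mQ(i+Y)$ modulo $Y^4$.

**Step 7: complete the sum over $\mathbb F_p$.** The incomplete sum over $0\le i\le m$ is awkward, but the missing terms vanish. For $m<i<p$ the product $P(i+Y)=\frac1{m!}\prod_{c=1}^m(c+i+Y)$ contains the factor with $c=p-i\in[1,m]$, which is $Y$. So $Y^w\mid P(i+Y)^w$, and $w\ge4$. Hence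
$$\tau(\Psi)=R(Y)\bmod Y^4,\qquad R(Y):=\sum_{i\in\mathbb F_p}Q(i+Y).$$

*Degree.* Expand $Q(i+Y)=\sum_ji^jQ_j(Y)$ with $\deg Q_j\le\deg Q-j$. Since $\sum_{i\in\mathbb F_p}i^j=0$ for $0\le j<p-1$, only $j\ge p-1$ survives. As $\deg Q\le wm+1\le8m+1=4(p-1)+1$, we get $\deg R\le\deg Q-(p-1)\le3(p-1)+1=3p-2$. This is where $w\le8$ is used.

*Periodicity.* Clearly $R(Y+1)=R(Y)$. So $R(Y)-R(0)$ vanishes on $\mathbb F_p$ and is divisible by $Y^p-Y$. The quotient is again invariant under $Y\mapsto Y+1$ and has smaller degree. By induction $R$ is a polynomial in $Y^p-Y$. Since $\deg R<3p$, it is a combination of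
$$1,\qquad Y^p-Y,\qquad (Y^p-Y)^2=Y^{2p}-2Y^{p+1}+Y^2.$$
As $p\ge5$, none of these contains $Y^3$. Hence the $Y^3$-coefficient of $\tau(\Psi)$ is zero, that is, $\operatorname{ord}(b_3)\ge4$.

**Step 8: end of the proof of Lemma 3.** By (12), $p^4\mid c_3$. The other odd coefficients $c_j$, $j\ge5$, are divisible by $p^4$ by Step 4. Therefore
$$\Psi=c_1\theta+p^4g,\qquad g=\sum_{j\ge3\text{ odd}}\frac{c_j}{p^4}\,\theta^j.$$
The coefficients of $g$ are in $\mathbb Z_p$ and tend to $0$, so $g\in\mathrm{Lip}$. It is odd in $\theta$, so $g\in\mathcal A$. Since $\operatorname{ord}(c_1)\ge1$ and $\theta=e$, dividing by $p$ and putting $\lambda=c_1/p$ gives the lemma. $\square$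

**Check with $p=5$, $w=6$.** Here $m=2$ and $P(Z)=\frac{(1+Z)(2+Z)}2$. In characteristic $5$, $P(i+Y)^5\equiv P(i)^5=P(i)\pmod{Y^4}$, so $P(i+Y)^6\equiv P(i)P(i+Y)$. The three terms $Q(i+Y)$ modulo $Y^4$ are
$$\begin{aligned}
i=0:&\quad (1+4Y+3Y^2)(1+4Y)=1+3Y+4Y^2+2Y^3,\\
i=1:&\quad 3(3+3Y^2)\cdot4Y=Y+Y^3,\\
i=2:&\quad (1+Y+3Y^2)(4+4Y)=4+3Y+Y^2+2Y^3.
\end{aligned}$$
The sum is $2Y$: the coefficients $5$, $5$, $5$ of $1$, $Y^2$, $Y^3$ vanish modulo $5$. By (11) read backwards, $b_1\equiv4c_1=4p\lambda\pmod{p^4}$, so the $Y$-coefficient is $4\lambda$ modulo $p$. Thus $4\lambda\equiv2$ and $\lambda\equiv3\equiv-2=a_5\pmod5$.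

## 8. Iterating the operators, and the proofs of Theorems 1 and 2

**Step 1: the recursion.** Put $(f_0,f_0')=(e,0)$ and
$$f_{r+1}=p^{-1}\big(U_{AA}f_r+U_{AB}f_r'\big),\qquad f_{r+1}'=p^{w-1}\big(U_{BA}f_r+U_{BB}f_r'\big).$$
By Lemma 1, $f_r\in\mathcal A$ and $f'_r\in\mathcal B$ for all $r$. The pair $(pf_{r+1},pf'_{r+1})$ is what Lemma 2 produces from $(f_r,f'_r)$.

**Step 2: claim that $f_r\in\lambda^re+p^3\mathcal A$ and $f_r'\in p^w\mathcal B$ for all $r\ge0$.** This is clear for $r=0$. Let $f_r=\lambda^re+p^3h$ with $h\in\mathcal A$, and $f_r'\in p^w\mathcal B$. By Lemma 3,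
$$f_{r+1}=\lambda^r(\lambda e+p^3g)+p^3\cdot p^{-1}U_{AA}h+p^{-1}U_{AB}f_r'.$$
By Lemma 1, $p^{-1}U_{AA}h\in\mathcal A$ and $p^{-1}U_{AB}f_r'\in p^w\mathcal A\subset p^3\mathcal A$. So $f_{r+1}\in\lambda^{r+1}e+p^3\mathcal A$. Again by Lemma 1, $U_{BA}f_r+U_{BB}f_r'\in p\mathcal B$, so $f_{r+1}'\in p^{w-1}\cdot p\,\mathcal B=p^w\mathcal B$.

Both errors of Section 5 are now under control: each application of $p^{-1}U_{AA}$ keeps the error $p^3h$ in $p^3\mathcal A$, and the tail stays in $f'_r$ with its factor $p^w$.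

**Step 3: the congruences with $\lambda$.** Apply Lemma 2 successively to $Np^r,Np^{r-1},\dots,Np$. Each application extracts one factor $p$, so
$$S_w(Np^r)=\Sigma_{Np^r}(e,0)=p^r\,\Sigma_N(f_r,f_r').$$
Since $u_k,v_k\in\mathbb Z_p$, Step 2 gives $\Sigma_N(f_r,f'_r)\equiv\lambda^r\Sigma_N(e,0)\pmod{p^3}$, that is,
$$S_w(Np^r)\equiv p^r\lambda^rS_w(N)\pmod{p^{r+3}}.\tag{13}$$
Similarly, the block $lp^r\le k<(l+1)p^r$ is the union of the $p$-blocks $l'p\le k<(l'+1)p$ with $lp^{r-1}\le l'<(l+1)p^{r-1}$. By the second formula of Lemma 2 and induction on $r$,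
$$\sum_{k=lp^r}^{(l+1)p^r-1}(4k+1)u_k^w=p^r\big(u_l^wf_r(l)+v_l^wf_r'(l)\big)\equiv p^r\lambda^r(4l+1)u_l^w\pmod{p^{r+3}}.\tag{14}$$

**Step 4: Theorem 2(a).** Take $N=r=1$ in (13). As $S_w(1)=1$, $S_w(p)\equiv p\lambda\pmod{p^4}$. So $\lambda_0=p^{-1}S_w(p)\in\mathbb Z_p$ and $\lambda\equiv\lambda_0\pmod{p^3}$. Then $\lambda^r\equiv\lambda_0^r\pmod{p^3}$, and (13), (14) become the two congruences of Theorem 2(a). $\blacksquare$

**Step 5: Theorem 1.** Let $w=6$. The known congruence (1) says $S(p)\equiv p\,a_p\pmod{p^4}$, so $\lambda\equiv a_p\pmod{p^3}$. With (3),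
$$a_{p^r}\equiv a_p^r\equiv\lambda^r\pmod{p^3}\qquad(r\ge0).\tag{15}$$
Inserting this in (13) with $N=1$ gives $S(p^r)\equiv p^r\lambda^r\equiv p^ra_{p^r}\pmod{p^{r+3}}$. $\blacksquare$

**Step 6: Theorem 2(b).** The first and third congruences are (13) and (14) combined with (15). The third, with $l=0$, $u_0=1$ and $r\ge1$, is Theorem 1 with upper limit $p^r-1$. For the second, (13) gives
$$p^{-r-1}S(Np^{r+1})\equiv\lambda^{r+1}S(N)\equiv a_p\cdot\lambda^rS(N)\equiv a_p\,p^{-r}S(Np^r)\pmod{p^3};$$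
multiply by $p^{r+1}$. Finally let $r\ge1$. Then $p^{-r}S(p^r)\in\mathbb Z_p$ and $p^{-r}S(p^r)\equiv a_p^r\pmod{p^3}$. So $\operatorname{ord}(S(p^r))=r$ if and only if $p\nmid a_p^r$, and since $r\ge1$ this means $p\nmid a_p$. $\blacksquare$

The restriction $r\ge1$ in the last assertion is needed: $S(1)=1$ has valuation $0$ for every $p$, while $a_{11}=-44$ is divisible by $11$. Theorem 2(c) was proved in Section 2, so the proof of all parts is complete.
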